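\title{Bounded submanifolds with small limit set have discrete spectrum}

\begin{abstract}
Let $\varphi:M\to\mathbb{R}^n$ be a bounded immersion of a $k$-dimensional manifold, $2\le k\le n-1$, not necessarily complete, whose mean curvature is bounded outside a compact set. We prove that the Laplace--Beltrami operator of $M$ has discrete spectrum if the limit set of $\varphi$ has zero $k$-dimensional Hausdorff measure. The same holds if $\varphi(M)$ lies in a bounded open set $\Omega$, only the part of the limit set inside $\Omega$ is null, and the sum of the $k$ smallest principal curvatures of $\partial\Omega$ exceeds the mean curvature of $M$ in the barrier sense. This gives a positive answer to a problem taken from a paper of Bessa, Jorge and Mari, under weaker hypotheses. We also bound the bottom of the essential spectrum from below in terms of the Hausdorff content of the limit set, and we show by examples that neither the exponent $k$ nor the strict inequality at the boundary can be relaxed.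
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Limit sets and the essential spectrum}

Throughout the paper $M$ is a smooth manifold of dimension $k$, with $2\le k\le n-1$, and $\varphi:M\to\mathbb{R}^n$ is a smooth immersion with bounded image. We give $M$ the induced metric and do not assume that it is complete or connected. We write $\mathbf{H}$ for the unnormalized mean curvature vector, that is, the trace of the second fundamental form of $M$, and $\|\mathbf{H}\|_\infty=\sup_M|\mathbf{H}|$. The Laplace--Beltrami operator $\Delta$ (the trace of the Hessian) is understood as the Friedrichs extension from $C_c^\infty(M)\subset L^2(M)$; when $M$ is complete this is the unique self-adjoint extension. We write $\sigma_{\mathrm{ess}}(M)$ for the essential spectrum of the nonnegative operator $-\Delta$, with $\inf\emptyset=+\infty$, and we call the spectrum \emph{discrete} if $\sigma_{\mathrm{ess}}(M)=\emptyset$.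

The essential spectrum is governed by the part of $M$ outside compact sets (Lemma~\ref{lem:local}). For a bounded immersion, that part is seen in $\mathbb{R}^n$ through the \emph{limit set} $\lim\varphi$, the set of all $y=\lim_j\varphi(x_j)$ with $(x_j)$ a sequence in $M$ that eventually leaves every compact subset of $M$. Two flat examples suggest how large the limit set may be. If $M$ is a bounded open subset with smooth boundary of a $k$-plane, then $-\Delta$ is the Dirichlet Laplacian, its spectrum is discrete, and $\lim\varphi=\partial M$ has dimension $k-1$. If instead $M$ is the universal cover of a punctured disk in a $2$-plane, then $M$ contains infinitely many disjoint isometric copies of one open set, so the spectrum is not discrete, and $\lim\varphi$ is the whole closed disk, of dimension $k=2$. Low-energy functions need pieces of $M$ of a definite size; infinitely many such pieces in a bounded region should accumulate on a $k$-dimensional set. One is led to guess that the spectrum is discrete as soon as $\mathcal{H}^k(\lim\varphi)=0$.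

Here $\mathcal{H}^k$ is the $k$-dimensional Hausdorff measure: up to a positive normalizing constant, whose value plays no role, $\mathcal{H}^k(E)$ is the limit as $\rho\to0$ of $\inf\sum_j(\operatorname{diam}A_j)^k$ over countable covers of $E$ by sets of diameter at most $\rho$. Dropping the restriction on the diameters gives the \emph{Hausdorff content}
\[
\mathcal{H}^k_\infty(E)=\inf\Big\{\sum_j(\operatorname{diam}A_j)^k:\ E\subset\bigcup_jA_j\Big\}.
\]
The two have the same null sets: one implication is immediate, and for the other a cover with $\sum_j(\operatorname{diam}A_j)^k<\varepsilon$ consists of sets of diameter less than $\varepsilon^{1/k}$.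

\subsection{Accumulation at a curved boundary}

A large limit set can be harmless if it lies on the boundary of a region $\Omega\supset\varphi(M)$ that is more curved than $M$. To say this precisely, let $A$ be a symmetric bilinear form on a Euclidean space, with eigenvalues $\lambda_1(A)\le\lambda_2(A)\le\cdots$, and let $j\ge1$ be an integer not exceeding the dimension. Set
\[
\mathcal{P}_j^-(A)=\lambda_1(A)+\dots+\lambda_j(A)=\inf\{\operatorname{tr}_WA:\ W\text{ a }j\text{-dimensional subspace}\},
\]
where $\operatorname{tr}_WA=\sum_{i=1}^jA(e_i,e_i)$ for an orthonormal basis $\{e_i\}$ of $W$. If a hypersurface $S$ is written near $x\in S$ as a graph $z_n=u(z')$ in orthonormal coordinates with $x=0$, $u(0)=0$, $Du(0)=0$, its second fundamental form at $x$ in the direction $\nu=e_n$ is $\mathrm{II}_S(x)=D^2u(0)$. For a sphere of radius $R$ and the inward direction this is $1/R$ times the Euclidean inner product.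

The number $\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})$ measures how curved a $k$-dimensional submanifold must be to touch $\partial\Omega$ from inside. Indeed, let $\partial\Omega$ be smooth, with inward normal $\nu=e_n$ at $x$, and let $N^k\subset\overline\Omega$ pass through $x$. The function $z_n-u(z')$ on $N$ has a minimum at $x$, and formula \eqref{eq:chain} below turns the inequality $\Delta_N(z_n-u)\ge0$ at $x$ into $\langle\mathbf{H}_N,\nu\rangle\ge\operatorname{tr}_{T_xN}D^2u(0)\ge\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})(x)$. So if $\|\mathbf{H}\|_\infty<\inf_{\partial\Omega}\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})$, one does not expect large sheets of $M$ to pile up along $\partial\Omega$. The following definition gives the curvature condition a meaning without any regularity of $\partial\Omega$.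

\begin{definition}\label{def:barrier}
Let $\Omega\subset\mathbb{R}^n$ be open and $\Lambda_k,\Lambda_{k-1}\in\mathbb{R}$. We say that $\inf_{\partial\Omega}\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})\ge\Lambda_k$ \emph{in the barrier sense} if for each $x\in\partial\Omega$ and $\varepsilon>0$ there is a smooth hypersurface $S$ with $x\in S$ and $S\cap\Omega=\emptyset$ whose second fundamental form in the direction pointing towards $\Omega$ satisfies $\mathcal{P}_k^-(\mathrm{II}_S)(x)\ge\Lambda_k-\varepsilon$. We say that this inequality and $\inf_{\partial\Omega}\mathcal{P}_{k-1}^-(\mathrm{II}_{\partial\Omega})\ge\Lambda_{k-1}$ hold \emph{jointly} in the barrier sense if $S$ can always be chosen so that also $\mathcal{P}_{k-1}^-(\mathrm{II}_S)(x)\ge\Lambda_{k-1}-\varepsilon$.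
\end{definition}

When $\partial\Omega$ is smooth, $S=\partial\Omega$ is itself a barrier. For $y\in\Omega$ let $d(y)=\operatorname{dist}(y,\partial\Omega)$. Since a segment from $y$ to a point outside $\Omega$ meets $\partial\Omega$, we also have $d(y)=\operatorname{dist}(y,\mathbb{R}^n\setminus\Omega)$, and $B(y,d(y))\subset\Omega$. We use Definition~\ref{def:barrier} only at points $x\in\partial\Omega$ that are nearest boundary points of some $y\in\Omega$. For each such pair, ``pointing towards $\Omega$'' means the direction $(y-x)/|y-x|$, which points into the ball $B(y,d(y))$ touching $\partial\Omega$ at $x$, and which is automatically normal to $S$ (see the proof of Proposition~\ref{prop:boundary}).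

\subsection{The problem and the results}

The following problem is taken from the paper \cite{BJM} of Bessa, Jorge and Mari.

\begin{quote}
\textbf{Problem.} Let $\varphi(M)$ be contained in a relatively compact domain $\Omega$ of diameter $R$, and let $R\|\mathbf{H}\|_\infty<k$. Assume that either
\begin{itemize}
\item[(i)] $\mathcal{H}^k(\lim\varphi)=0$, or
\item[(ii)] $\mathcal{H}^k(\lim\varphi\cap\Omega)=0$ and there are $\Lambda_k>\|\mathbf{H}\|_\infty$ and $\Lambda_{k-1}\in\mathbb{R}$ such that $\inf_{\partial\Omega}\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})\ge\Lambda_k$ and $\inf_{\partial\Omega}\mathcal{P}_{k-1}^-(\mathrm{II}_{\partial\Omega})\ge\Lambda_{k-1}$ jointly in the barrier sense.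
\end{itemize}
Prove or disprove that the spectrum of $M$ is discrete.
\end{quote}

The statement is true, and neither the inequality $R\|\mathbf{H}\|_\infty<k$ nor the lower bound on $\mathcal{P}_{k-1}^-$ is needed. Only the size of the mean curvature near infinity matters:
\[
h_\infty=\inf\Big\{\sup_{M\setminus K}|\mathbf{H}|:\ K\subset M\text{ compact}\Big\}\le\|\mathbf{H}\|_\infty .
\]

\begin{theorem}\label{thm:main}
Let $\varphi(M)\subset\Omega$ with $\Omega\subset\mathbb{R}^n$ bounded and open. Let $h_\infty<\infty$ and assume either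
\begin{itemize}
\item[(i$'$)] $\mathcal{H}^k(\lim\varphi)=0$, or
\item[(ii$'$)] $\mathcal{H}^k(\lim\varphi\cap\Omega)=0$ and, for some $\Lambda>h_\infty$, $\inf_{\partial\Omega}\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})\ge\Lambda$ in the barrier sense.
\end{itemize}
Then the spectrum of the Laplacian of $M$ is discrete.
\end{theorem}

This settles the Problem: $R\|\mathbf{H}\|_\infty<k$ gives $h_\infty\le\|\mathbf{H}\|_\infty<\infty$, hypothesis (i) is (i$'$), and (ii) implies (ii$'$) with $\Lambda=\Lambda_k$. The proof in case (i$'$) is quantitative.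

\begin{theorem}\label{thm:quant}
Let $m_0=\mathcal{H}^k_\infty(\lim\varphi)>0$. There are $c_1,c_2>0$ depending only on $k$ and $n$ such that, if $h_\infty m_0^{1/k}<c_1$, then
\[
\inf\sigma_{\mathrm{ess}}(M)\ge c_2\,m_0^{-2/k}\quad(k\ge3),\qquad
\inf\sigma_{\mathrm{ess}}(M)\ge\frac{c_2}{m_0\log\big(2+\operatorname{diam}(\varphi(M))^2/m_0\big)}\quad(k=2).
\]
The power $m_0^{-2/k}$ is optimal for $k\ge3$.
\end{theorem}

Both alternatives of the Problem are sharp. By a \emph{gauge} we mean a nondecreasing function $\Psi:[0,\infty)\to[0,\infty)$ with $\Psi(0)=0$, and $\mathcal{H}^\Psi$ is defined like $\mathcal{H}^k$ with $\Psi(\operatorname{diam}A_j)$ in place of $(\operatorname{diam}A_j)^k$.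

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(1)] For all $n-1\ge k\ge2$ and $\eta>0$ there is a flat, minimal, bounded immersed $M^k\subset\mathbb{R}^n$ with $0<\mathcal{H}^k(\lim\varphi)<\eta$ and non-discrete spectrum. Hence in {\rm(i)} the measure $\mathcal{H}^k$ cannot be replaced by $\mathcal{H}^\Psi$ for any gauge $\Psi(t)=o(t^k)$.
\item[(2)] For each $k\ge2$ and $n=k+2$ there are a convex bounded $\Omega\subset\mathbb{R}^n$ and a minimal $M^k\subset\Omega$ with $\mathcal{H}^k(\lim\varphi\cap\Omega)=0$ such that $\partial\Omega$ satisfies the barrier inequalities jointly with $\Lambda_k=\Lambda_{k-1}=0=\|\mathbf{H}\|_\infty$, and the spectrum is not discrete. So the strict inequality $\Lambda_k>\|\mathbf{H}\|_\infty$ in {\rm(ii)} cannot be weakened to $\Lambda_k\ge\|\mathbf{H}\|_\infty$.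
\end{itemize}
\end{theorem}

Section~\ref{sec:spectral} reduces lower bounds for $\inf\sigma_{\mathrm{ess}}(M)$ to the construction of functions on $\mathbb{R}^n$, and Section~\ref{sec:models} carries out the construction in two cases where a quadratic polynomial suffices. The two cases are generalized in Section~\ref{sec:potential} (sets of small content) and Section~\ref{sec:boundary} (the boundary of $\Omega$), and combined in Section~\ref{sec:proofs}. The examples are in Section~\ref{sec:examples}.

\section{From supersolutions to the essential spectrum}\label{sec:spectral}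

We recall the standard facts that we use. The form domain of the Friedrichs extension is $H^1_0(M)$, the closure of $C_c^\infty(M)$ in the norm $(\int u^2+|\nabla u|^2)^{1/2}$, and $\int(-\Delta u)v=\int\langle\nabla u,\nabla v\rangle$ for $u$ in the domain of $-\Delta$ and $v\in H^1_0(M)$. The essential spectrum is the spectrum with the isolated eigenvalues of finite multiplicity removed. A number $\lambda$ belongs to it if and only if there are $u_j$ in the domain with $\|u_j\|=1$, $u_j\rightharpoonup0$ weakly in $L^2$ and $(-\Delta-\lambda)u_j\to0$ in $L^2$; here $\|\cdot\|$ is the $L^2$ norm. By Rellich's theorem, an $H^1$-bounded sequence supported in a fixed compact subset of $M$ has an $L^2$-convergent subsequence; in particular a compact $M$ has discrete spectrum.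

\begin{lemma}\label{lem:local}
Let $K\subset M$ be compact and suppose that $\int|\nabla u|^2\ge\mu\int u^2$ for all $u\in C_c^\infty(M\setminus K)$. Then $\inf\sigma_{\mathrm{ess}}(M)\ge\mu$.
\end{lemma}

\begin{proof}
Let $\lambda\in\sigma_{\mathrm{ess}}(M)$ and take $u_j$ as above. Then $\int|\nabla u_j|^2=\int(-\Delta u_j)u_j\to\lambda$, so $(u_j)$ is bounded in $H^1_0(M)$. For any $\psi\in C_c^\infty(M)$, Rellich's theorem and $\psi u_j\rightharpoonup0$ give $\psi u_j\to0$ in $L^2$; thus $u_j\to0$ in $L^2$ on compact sets. Let $\chi\in C_c^\infty(M)$ with $0\le\chi\le1$ and $\chi=1$ near $K$. Multiplication by $1-\chi$ is bounded on $H^1_0(M)$ and maps $C_c^\infty(M)$ into $C_c^\infty(M\setminus K)$, so the hypothesis extends to $(1-\chi)u_j$: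
\[
\mu\|(1-\chi)u_j\|^2\le\int|\nabla((1-\chi)u_j)|^2\le\int|\nabla u_j|^2+2\int|u_j||\nabla\chi||\nabla u_j|+\int u_j^2|\nabla\chi|^2 .
\]
The last two terms tend to $0$ because $\nabla\chi$ has compact support, and $\|(1-\chi)u_j\|\to1$. Hence $\mu\le\lambda$.
\end{proof}

The inequality required in Lemma~\ref{lem:local} follows from the existence of a positive $w$ with $-\Delta w\ge\mu w$. This is Barta's argument. Our functions $w$ will involve a distance function and a minimum, so they will not be smooth; but at each point they can be touched from above by a smooth function, and this is all that the argument needs.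

\begin{lemma}\label{lem:barta}
Let $K\subset M$ be compact, $w>0$ continuous on $M\setminus K$, and $\mu>0$. Suppose that for each $p\in M\setminus K$ there is a smooth $\tilde w$ defined near $p$ with $\tilde w\ge w$, $\tilde w(p)=w(p)$ and $-\Delta\tilde w(p)\ge\mu w(p)$. Then $\int|\nabla u|^2\ge\mu\int u^2$ for all $u\in C_c^\infty(M\setminus K)$.
\end{lemma}

\begin{proof}
Choose an open $D\supset\operatorname{supp}u$ such that $\overline D\subset M\setminus K$ is a compact manifold with smooth boundary, for instance a sublevel set, at a regular value, of a smooth exhaustion function of $M\setminus K$. It has finitely many components, and it suffices to prove the inequality on each, so let $D$ be connected. Let $\lambda$ be the infimum of $\int|\nabla\psi|^2/\int\psi^2$ over $\psi\in C_c^\infty(D)\setminus\{0\}$. It is the first Dirichlet eigenvalue of $D$: there is $v\in C^\infty(D)\cap C(\overline D)$ with $v>0$ in $D$, $v=0$ on $\partial D$ and $-\Delta v=\lambda v$. (If $\partial D=\emptyset$, then $v\equiv1$ and $\lambda=0$.) The continuous function $v/w$ attains its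 maximum $s>0$ over $\overline D$ at a point $p\in D$. Near $p$ we have $s\tilde w-v\ge sw-v\ge0$, with equality at $p$, so the smooth function $s\tilde w-v$ has a minimum at $p$ and
\[
s\Delta\tilde w(p)\ge\Delta v(p)=-\lambda v(p)=-\lambda s\,w(p).
\]
Therefore $\lambda w(p)\ge-\Delta\tilde w(p)\ge\mu w(p)$, that is, $\lambda\ge\mu$.
\end{proof}

For the examples we need a bound in the opposite direction, a form of the min--max principle.

\begin{lemma}\label{lem:minmax}
If there are $u_j\in C_c^\infty(M)\setminus\{0\}$, $j\in\mathbb{N}$, with disjoint supports and $\int|\nabla u_j|^2\le C\int u_j^2$, then $\inf\sigma_{\mathrm{ess}}(M)\le C$.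
\end{lemma}

\begin{proof}
Since the supports are disjoint, $\int|\nabla u|^2\le C\int u^2$ on the infinite-dimensional span of the $u_j$. If $C<C'<\inf\sigma_{\mathrm{ess}}(M)$, the spectrum in $[0,C']$ consists of finitely many eigenvalues of finite multiplicity. Some $u\ne0$ in the span is orthogonal to all the corresponding eigenfunctions, and then $\int|\nabla u|^2\ge C'\int u^2$ by the spectral theorem, a contradiction.
\end{proof}

All our functions $w$ are pulled back from $\mathbb{R}^n$. If $F$ is smooth near $\varphi(x)$ and $W=d\varphi(T_xM)$, then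
\begin{equation}\label{eq:chain}
\Delta(F\circ\varphi)(x)=\operatorname{tr}_W\operatorname{Hess}F+\langle\nabla F,\mathbf{H}\rangle .
\end{equation}
To see this, differentiate $F\circ\varphi$ twice along the geodesics of $M$ tangent to an orthonormal basis $\{e_i\}$ of $T_xM$: their images in $\mathbb{R}^n$ have accelerations $\mathrm{II}_M(e_i,e_i)$, whose sum is $\mathbf{H}$. We know nothing about the tangent planes of $M$, so we shall need bounds on $\operatorname{tr}_W\operatorname{Hess}F$ that hold for \emph{every} $k$-dimensional $W$. Finally, the compact sets $K$ come from the following lemma, which is where the boundedness of $\varphi$ enters.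

\begin{lemma}\label{lem:limit}
The set $\lim\varphi$ is compact, it is nonempty if $M$ is not compact, and $|y-e|\le\operatorname{diam}\varphi(M)$ for $y\in\varphi(M)$ and $e\in\lim\varphi$. If $Z\subset\mathbb{R}^n$ is closed and $Z\cap\lim\varphi=\emptyset$, then $\varphi^{-1}(Z)$ is compact.
\end{lemma}

\begin{proof}
Fix compact sets $K_j\subset\operatorname{int}K_{j+1}$ with union $M$. Every compact set lies in some $K_j$, so any sequence with $x_j\notin K_j$ leaves every compact set. The limit set lies in $\overline{\varphi(M)}$, which gives boundedness and the inequality. If $y_j\in\lim\varphi$ and $y_j\to y$, choose $x_j\notin K_j$ with $|\varphi(x_j)-y_j|<1/j$; then $\varphi(x_j)\to y$, so $\lim\varphi$ is closed. If the closed set $\varphi^{-1}(Z)$ is not compact, it is contained in no $K_j$, so there are $x_j\in\varphi^{-1}(Z)\setminus K_j$, and a subsequence of the bounded sequence $\varphi(x_j)$ converges to a point of $Z\cap\lim\varphi$. This proves the last statement, and with $Z=\mathbb{R}^n$ it shows that $\lim\varphi\neq\emptyset$ when $M$ is not compact.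
\end{proof}

\section{Two model cases}\label{sec:models}

By Lemmas~\ref{lem:barta} and~\ref{lem:local}, to prove discreteness we need, outside compact sets, positive functions $w$ that are small while $-\Delta w$ is not. For $\rho>0$ consider $F_\rho(y)=\frac12(\rho^2-|y|^2)$. Its Hessian is $-I$ and its gradient is $-y$, so \eqref{eq:chain} gives
\begin{equation}\label{eq:quadratic}
-\Delta(F_\rho\circ\varphi)=k+\langle\varphi,\mathbf{H}\rangle\ge k-|\varphi||\mathbf{H}|.
\end{equation}
In both examples, $h>h_\infty$ and $K_0$ is a compact set with $|\mathbf{H}|\le h$ on $M\setminus K_0$.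

\begin{example}[the limit set is a point]\label{ex:point}
Let $\lim\varphi=\{0\}$, as for a sphere punctured at $0$. For $0<\rho<k/h$ the set $K=K_0\cup\varphi^{-1}(\{|y|\ge\rho\})$ is compact by Lemma~\ref{lem:limit}. On $M\setminus K$ the function $w=F_\rho\circ\varphi$ satisfies $0<w\le\rho^2/2$ and $-\Delta w\ge k-h\rho$. Hence $\inf\sigma_{\mathrm{ess}}(M)\ge2(k-h\rho)/\rho^2$, which tends to $\infty$ as $\rho\to0$.
\end{example}

This example explains the role of the condition $R\|\mathbf{H}\|_\infty<k$. With the origin in $\Omega$, $\rho=R$ and $K=\emptyset$, the same computation and Lemma~\ref{lem:barta} bound the whole spectrum from below by $2(k-R\|\mathbf{H}\|_\infty)/R^2>0$. For the essential spectrum we are free to work at a small scale $\rho$, where the Hessian term stays of size $1$ while the term containing $\mathbf{H}$ is of size $h\rho$. Any finite bound on $\mathbf{H}$ is then enough.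

\begin{example}[the limit set lies on a sphere]\label{ex:ball}
Let $\Omega=B(0,R)$ and $\lim\varphi\subset\partial\Omega$. Here $\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})=k/R$; assume $h_\infty<k/R$ and take $h<k/R$. For $0<\delta<R$ let $K=K_0\cup\varphi^{-1}(\{|y|\le R-\delta\})$, which is compact. On $M\setminus K$ the function $w=F_R\circ\varphi=\frac12(R-|\varphi|)(R+|\varphi|)$ satisfies $0<w\le R\delta$, and $-\Delta w\ge k-Rh>0$ by \eqref{eq:quadratic}. Hence $\inf\sigma_{\mathrm{ess}}(M)\ge(k-Rh)/(R\delta)\to\infty$ as $\delta\to0$.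
\end{example}

In Example~\ref{ex:ball} the mean curvature term does not become negligible: it competes with the curvature of the boundary, and the strict inequality $h_\infty<k/R$ is what leaves a positive remainder.

\section{Potentials adapted to sets of small content}\label{sec:potential}

We want to replace the point of Example~\ref{ex:point} by a compact set $E$ of small $k$-dimensional content. Cover $E$ by small balls. If the balls were disjoint we could use one quadratic function on each. In general they overlap, and the natural way to combine the local functions is to extend each of them to $\mathbb{R}^n$ and add. The extensions must not spoil the sign of the Hessian term, and the sum of their tails must remain small.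

The sign condition limits the decay of the tails. For a radial function $F(y)=G(|y|)$, at $|y|=\rho$ the Hessian has the eigenvalue $G''$ in the radial direction and $G'/\rho$ in the others, so $\operatorname{tr}_W\operatorname{Hess}F=c^2G''+(k-c^2)G'/\rho$, where $c\in[0,1]$ is the length of the projection of $y/|y|$ on $W$. This is nonpositive for all $W$ exactly when $G'\le0$ and $G''+(k-1)G'/\rho\le0$, that is, when $G'\le0$ and $\rho^{k-1}|G'(\rho)|$ is nondecreasing. The fastest decay is that of the fundamental solution of the Laplacian in dimension $k$, not $n$. A quadratic function on a ball of radius $\ell$ has slope about $\ell$ at the boundary, so its tail has slope at least about $\ell^k\rho^{1-k}$. Each ball thus carries the mass $\ell^k$, and this is how $\mathcal{H}^k$ enters the proof.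

A small total mass $m$ is not yet enough. Subdividing a cube of side $\sigma$ into cubes of side $\ell$ produces the mass $\sigma^n\ell^{k-n}$, which is unbounded as $\ell\to0$ because $k<n$. So a wasteful cover may put all its mass into a cube of side $\sigma$ much smaller than $m^{1/k}$, and near that cube the slopes add up to about $m\sigma^{1-k}$, which is large. The remedy is to replace such a cluster by the single cube that contains it. By a \emph{dyadic cube} we mean a set $\prod_{\iota=1}^n[j_\iota\ell,(j_\iota+1)\ell)$ with $\ell=2^j$ and $j,j_1,\dots,j_n\in\mathbb{Z}$; we write $\ell(Q)$ for its side. Two dyadic cubes are either disjoint or nested.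

\begin{lemma}\label{lem:cubes}
Let $E\subset\mathbb{R}^n$ be nonempty and compact and let $m>2^{n+k}\mathcal{H}^k_\infty(E)$. There is a finite family of disjoint dyadic cubes $Q_i$, of sides $\ell_i$, that covers $E$, such that each $Q_i$ meets $E$ and
\begin{equation}\label{eq:packing}
\sum_i\ell_i^k\le m,\qquad\sum_{Q_i\subset Q}\ell_i^k\le\ell(Q)^k\quad\text{for every dyadic cube }Q.
\end{equation}
\end{lemma}

\begin{proof}
Take a cover of $E$ with $2^{n+k}\sum_j(\operatorname{diam}A_j)^k<m$, replace each $A_j$ by a slightly larger open set, and pass to a finite subcover. This gives finitely many sets of diameters $\rho_j>0$ with $2^{n+k}\sum_j\rho_j^k\le m$. Let $\ell$ be the power of $2$ with $\rho_j\le\ell<2\rho_j$. An interval of length at most $\ell$ meets at most two of the intervals $[i\ell,(i+1)\ell)$, so the $j$-th set meets at most $2^n$ dyadic cubes of side $\ell$. Collecting these cubes for all $j$, we cover $E$ by finitely many dyadic cubes with $\sum\ell^k\le\sum_j2^n(2\rho_j)^k\le m$. Discard the cubes that do not meet $E$ and keep only the maximal ones,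 once each; the family is now disjoint.

Suppose the second inequality in \eqref{eq:packing} fails for some $Q$. Then at least two cubes of the family lie in $Q$, since a single one has $\ell_i\le\ell(Q)$. Replace all cubes contained in $Q$ by $Q$. No remaining cube contains $Q$, because it would then contain one of the removed cubes, from which it is disjoint; so the new family is disjoint. It covers $E$, each of its cubes meets $E$, the sum $\sum\ell_i^k$ has decreased, and so has the number of cubes. The procedure therefore stops after finitely many steps, at a family satisfying \eqref{eq:packing}.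
\end{proof}

Put
\[
C_0=3^n2^k,\qquad c_0=k(1+n)^{-(k+2)/2},
\]
and for $m,D_0>0$ let $L=D_0+(\sqrt n+2)m^{1/k}$ and
\begin{equation}\label{eq:beta}
\beta(m)=\tfrac32C_0^{1-2/k}m^{2/k}\quad(k\ge3),\qquad
\beta(m)=m\Big(\tfrac12+\log\big(L\sqrt{C_0/m}\big)\Big)\quad(k=2).
\end{equation}
In both cases $\beta(m)\to0$ as $m\to0$ with $D_0$ fixed.

\begin{proposition}\label{prop:potential}
Let $E\subset\mathbb{R}^n$ be nonempty and compact, $m>2^{n+k}\mathcal{H}^k_\infty(E)$ and $D_0>0$. There are an open set $U\supset E$ and $\Phi\in C^\infty(\mathbb{R}^n)$ such that: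
\begin{itemize}
\item[(a)] for every $k$-dimensional subspace $W$, $\operatorname{tr}_W\operatorname{Hess}\Phi\le0$ on $\mathbb{R}^n$ and $\operatorname{tr}_W\operatorname{Hess}\Phi\le-c_0$ on $U$;
\item[(b)] $|\nabla\Phi|\le kC_0m^{1/k}$ on $\mathbb{R}^n$;
\item[(c)] if $|y-e|\le D_0$ for all $e\in E$, then $0<\Phi(y)\le\beta(m)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $Q_i$ be the cubes of Lemma~\ref{lem:cubes}, with centers $a_i$. To obtain a function that is quadratic at scale $\ell_i$ and has the fastest admissible decay beyond it, we insert a regularized distance into the $k$-dimensional fundamental solution: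
\[
\tau_i(y)=\big(\ell_i^2+|y-a_i|^2\big)^{1/2},\qquad G(\tau)=\int_\tau^L\sigma^{1-k}\,d\sigma,\qquad\Phi=\sum_i\ell_i^k\,G(\tau_i).
\]
The function $\Phi$ is smooth since $\tau_i\ge\ell_i>0$. The upper limit $L$ only fixes an additive constant, chosen to make $\Phi$ positive on the region in (c).

\emph{Proof of \rm(a).} Write $X=y-a_i$ and $G(\tau_i)=g(|X|^2)$ with $g(s)=G(\sqrt{\ell_i^2+s})$. From $G'(\tau)=-\tau^{1-k}$ and $d\tau_i/ds=1/(2\tau_i)$ we get $g'=-\frac12\tau_i^{-k}$ and $g''=\frac k4\tau_i^{-k-2}$. Since $\operatorname{Hess}g(|X|^2)=2g'I+4g''X\otimes X$,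
\[
\operatorname{tr}_W\operatorname{Hess}G(\tau_i)=-k\tau_i^{-k}+k|X_W|^2\tau_i^{-k-2}=-k\tau_i^{-k-2}\big(\tau_i^2-|X_W|^2\big)\le-k\ell_i^2\tau_i^{-k-2},
\]
where $X_W$ is the orthogonal projection of $X$ on $W$ and $|X_W|^2\le|X|^2=\tau_i^2-\ell_i^2$. Hence $\operatorname{tr}_W\operatorname{Hess}\Phi\le-k\sum_i(\ell_i/\tau_i)^{k+2}\le0$. Let $U=\bigcup_iB(a_i,\sqrt n\,\ell_i)$, which contains $\bigcup_iQ_i\supset E$. At a point of $U$ some $i$ has $\tau_i^2\le(1+n)\ell_i^2$, and this term alone contributes $-k(1+n)^{-(k+2)/2}=-c_0$ or less.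

\emph{The distribution of mass.} For $y\in\mathbb{R}^n$ and $\sigma>0$ let $N(y,\sigma)=\sum_{i:\,\tau_i(y)\le\sigma}\ell_i^k$. We claim that
\begin{equation}\label{eq:growth}
N(y,\sigma)\le\min(m,C_0\sigma^k).
\end{equation}
The bound by $m$ is the first part of \eqref{eq:packing}. Let $\ell$ be the power of $2$ with $\sigma\le\ell<2\sigma$. If $\tau_i(y)\le\sigma$, then $\ell_i\le\sigma\le\ell$ and $|y-a_i|\le\sigma$, so $Q_i$ lies in a dyadic cube of side $\ell$ that meets $\overline B(y,\sigma)$. An interval of length $2\sigma\le2\ell$ meets at most three of the intervals $[i\ell,(i+1)\ell)$, so there are at most $3^n$ such cubes, and the second part of \eqref{eq:packing} gives $N(y,\sigma)\le3^n\ell^k\le C_0\sigma^k$. The two bounds in \eqref{eq:growth} agree at $\sigma_0=(m/C_0)^{1/k}$, and $\sigma_0\le m^{1/k}<L$.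

\emph{Proof of \rm(b).} We have $|\nabla G(\tau_i)|=\tau_i^{1-k}|X|/\tau_i\le\tau_i^{1-k}=(k-1)\int_{\tau_i}^\infty\sigma^{-k}d\sigma$. Summing, and splitting the integral at $\sigma_0$,
\[
|\nabla\Phi(y)|\le(k-1)\int_0^\infty N(y,\sigma)\sigma^{-k}\,d\sigma\le(k-1)C_0\sigma_0+m\sigma_0^{1-k}=kC_0\sigma_0\le kC_0m^{1/k},
\]
where we used $m=C_0\sigma_0^k$.

\emph{Proof of \rm(c).} Each $Q_i$ contains a point $e\in E$, with $|e-a_i|\le\sqrt n\,\ell_i$, and $\ell_i\le m^{1/k}$. So $\tau_i(y)\le\ell_i+|y-a_i|\le D_0+(\sqrt n+1)m^{1/k}<L$, every summand of $\Phi(y)$ is positive, and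
\[
\Phi(y)=\int_0^LN(y,\sigma)\sigma^{1-k}\,d\sigma\le\tfrac12C_0\sigma_0^2+m\int_{\sigma_0}^L\sigma^{1-k}\,d\sigma .
\]
For $k\ge3$ the last term is at most $m\sigma_0^{2-k}/(k-2)=C_0\sigma_0^2/(k-2)$, so $\Phi(y)\le\frac32C_0\sigma_0^2=\beta(m)$. For $k=2$ we have $C_0\sigma_0^2=m$, and the right-hand side equals $m(\frac12+\log(L/\sigma_0))=\beta(m)$.
\end{proof}

\section{A barrier near the boundary}\label{sec:boundary}

We now replace the ball of Example~\ref{ex:ball} by a general $\Omega$. The natural substitute for $F_R$ is a function $f(d)$ of the distance to $\partial\Omega$, with $f$ increasing and $f(0)=0$. There are two difficulties.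

First, $d$ need not be smooth. At $y\in\Omega$ with nearest boundary point $x$, the distance to the barrier $S$ at $x$ touches $d$ from above, but it too may fail to be smooth at $y$: think of $S$ a sphere centered at $y$. Bending $S$ slightly away from $\Omega$ removes this degeneracy at an arbitrarily small cost in curvature.

Second, the Hessian of a distance function vanishes in the normal direction $\nu$. If $W$ is orthogonal to $\nu$, the trace over $W$ sees $k$ principal curvatures and the hypothesis applies. If $W$ contains $\nu$, it sees only $k-1$ of them, and their sum may be negative. A concave $f$ compensates, through the term $-f''>0$. A lower bound on $\mathcal{P}_{k-1}^-$, as in (ii), would bound the loss directly. Without it we use the ball $B(y,t)$, $t=d(y)$, which touches $S$ at $x$ and bounds all principal curvatures of $S$ from above by $1/t$. For $k=2$ the mechanism is short: if $\kappa_1+\kappa_2>0$ and $\kappa_2<1/t$, then $\kappa_1>-1/t$, and the parallel hypersurface through $y$ has smallest curvature $\kappa_1/(1-t\kappa_1)>-1/(2t)$. For general $k$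 the loss is at most $\frac{k-1}{k}\cdot\frac1t$, whereas $f(t)=t^\alpha$ gains $-f''/f'=(1-\alpha)/t$. That $\frac{k-1}{k}<1$ is essential: a function with $f'>0$ and $-f''/f'\ge1/t$ has $tf'(t)$ nonincreasing, so it tends to $-\infty$ as $t\to0$.

\begin{proposition}\label{prop:boundary}
Assume $\inf_{\partial\Omega}\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})\ge\Lambda$ in the barrier sense. Let $0<\Lambda'<\Lambda$, $\alpha=\frac1{2k}$ and $f(t)=t^\alpha$. Let $y\in\Omega$ with $t=d(y)\le\frac1{2k\Lambda'}$. There is a smooth $F$ near $y$ with $F\ge f(d)$ and $F(y)=f(d(y))$ such that $|\nabla F(y)|=f'(t)$ and, for every $k$-dimensional subspace $W$,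
\[
-\operatorname{tr}_W\operatorname{Hess}F(y)\ge f'(t)\,\Lambda' .
\]
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[dashed] (0,2) circle (2);
\draw[very thick,domain=-2.6:2.6,smooth] plot (\x,{0.21*\x*\x});
\draw[domain=-2.6:2.6,smooth] plot (\x,{0.11*\x*\x});
\draw[domain=-2.6:2.6,smooth] plot (\x,{-0.06*\x*\x});
\node[right] at (2.6,1.42) {$\partial\Omega$};
\node[right] at (2.6,0.74) {$S$};
\node[right] at (2.6,-0.41) {$S'$};
\draw[dotted] (0,0) -- (0,2);
\draw (0.8,-0.038) -- (0.98,1.85);
\fill (0,0) circle (1.2pt) node[below] {$x$};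
\fill (0,2) circle (1.2pt) node[above] {$y$};
\fill (0.8,-0.038) circle (1.2pt) node[below] {$p(z)$};
\fill (0.98,1.85) circle (1.2pt) node[above] {$z$};
\node at (-0.9,2.9) {$B(y,t)$};
\end{tikzpicture}
\caption{The ball $B(y,t)\subset\Omega$ touches $\partial\Omega$ at $x$. The barrier $S$ lies outside $\Omega$, and $S'$ is $S$ bent away from $\Omega$. For $z$ near $y$, the segment normal to $S'$ from $p(z)$ to $z$ crosses $S$, hence $\partial\Omega$, so its length is at least the distance from $z$ to $\partial\Omega$.}\label{fig:barrier}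
\end{figure}

\begin{proof}
Let $x\in\partial\Omega$ with $|x-y|=t$ and $\nu=(y-x)/t$. Choose $\varepsilon,\eta>0$ with $\Lambda-\varepsilon-2k\eta\ge\Lambda'$, and let $S$ be a barrier at $x$ for this $\varepsilon$.

\emph{Step 1: the curvatures of $S$ are at most $1/t$.} Since $B(y,t)\subset\Omega$ and $S\cap\Omega=\emptyset$, the function $\frac12|\cdot-y|^2$ on $S$ has a minimum at $x$. The first-order condition gives $\nu\perp T_xS$. Take coordinates with $x=0$ and $\nu=e_n$, so that $y=te_n$, and let $S$ contain the graph of $u$ over $\{|z'|<\rho\}$, with $u(0)=0$, $Du(0)=0$ and $A=D^2u(0)=\mathrm{II}_S(x)$. The Hessian at $0$ of $\frac12(|z'|^2+(u(z')-t)^2)$ is $I-tA$, and it is nonnegative. So the eigenvalues of $A$ are at most $1/t$.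

\emph{Step 2: a smooth distance function.} Let $S'$ be the graph of $u(z')-\eta|z'|^2$ over $\{|z'|<\rho\}$, with upward unit normal $\nu'$; see Figure~\ref{fig:barrier}. Its second fundamental form at $0$ is $A'=A-2\eta I$, whose eigenvalues $\kappa_1\le\dots\le\kappa_{n-1}$ satisfy
\begin{equation}\label{eq:kappa}
\kappa_{n-1}<1/t,\qquad\kappa_1+\dots+\kappa_k=\mathcal{P}_k^-(A)-2k\eta\ge\Lambda' .
\end{equation}
Consider $T(p,s)=p+s\nu'(p)$ for $p\in S'$, $s\in\mathbb{R}$. Its differential is $(v,a)\mapsto v+s\,d\nu'(v)+a\nu'(p)$, where $v+s\,d\nu'(v)\perp\nu'(p)$, and $d\nu'=-A'$ at $0$. At $(0,t)$ this is $(v,a)\mapsto(I-tA')v+a\nu$, which is invertible by \eqref{eq:kappa}. Let $z\mapsto(p(z),r(z))$ be the smooth local inverse of $T$ near $y$, with $p(y)=0$ and $r(y)=t$. Near $y$ we have $r>0$, so $|z-p(z)|=r(z)$. The formula for $dT$ shows that $dr(\xi)=\langle\xi,\nu'(p(z))\rangle$, that is, $\nabla r=\nu'\circ p$. Differentiating at $y$, where $dp(\nu)=0$ and $dp=(I-tA')^{-1}$ on $\nu^\perp$, we find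
\[
\operatorname{Hess}r(y)=-(0\oplus B)\ \text{ on }\ \mathbb{R}\nu\oplus\nu^\perp,\qquad B=A'(I-tA')^{-1}.
\]

\emph{Step 3: $d\le r$ near $y$.} For $z$ near $y$ the segment from $p(z)$ to $z$ is close to the segment from $0$ to $y$, which lies on the axis $z'=0$; so it is contained in the cylinder $\{|z'|<\rho\}$. The function $z_n-u(z')$, continuous on the cylinder, equals $-\eta|p(z)'|^2\le0$ at $p(z)$ and is close to $t>0$ at $z$. It therefore vanishes at a point $q$ of the segment, and $q\in S\subset\mathbb{R}^n\setminus\Omega$. Hence $d(z)\le|z-q|\le r(z)$. Also $d(y)=t=r(y)$.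

\emph{Step 4: the eigenvalues of $B$.} They are $\psi(\kappa_i)$, where $\psi(\kappa)=\kappa/(1-t\kappa)$ on $(-\infty,1/t)$. Here $\psi'=(1-t\kappa)^{-2}>0$, $\psi''=2t(1-t\kappa)^{-3}>0$ and $\psi(\kappa)-\kappa=t\kappa^2/(1-t\kappa)\ge0$. So the $\psi(\kappa_i)$ are in increasing order, and we claim that
\begin{equation}\label{eq:B}
\mathcal{P}_k^-(B)\ge\Lambda',\qquad\mathcal{P}_{k-1}^-(B)\ge-\frac{k-1}{kt}.
\end{equation}
The first inequality follows from $\psi(\kappa)\ge\kappa$ and \eqref{eq:kappa}. For the second let $\gamma=-\sum_{i<k}\kappa_i$. If $\gamma\le0$, then $\sum_{i<k}\psi(\kappa_i)\ge-\gamma\ge0$. If $\gamma>0$, then $\gamma=\kappa_k-(\kappa_1+\dots+\kappa_k)\le\kappa_k-\Lambda'<1/t$ by \eqref{eq:kappa} and $\Lambda'>0$. By convexity and monotonicity of $\psi$,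
\[
\sum_{i<k}\psi(\kappa_i)\ge(k-1)\,\psi\Big(\frac{-\gamma}{k-1}\Big)\ge(k-1)\,\psi\Big(\frac{-1}{(k-1)t}\Big)=\frac{-1/t}{1+\frac1{k-1}}=-\frac{k-1}{kt}.
\]

\emph{Step 5: the trace over $W$.} The space $W\cap\nu^\perp$ has dimension at least $k-1$. Choose orthonormal $e_1,\dots,e_{k-1}$ in it and complete them to an orthonormal basis of $W$ by a vector $e_k=c\,\nu+\sqrt{1-c^2}\,\xi$, where $\xi\in\nu^\perp$ is a unit vector orthogonal to $e_1,\dots,e_{k-1}$. (If $c^2=1$, any such $\xi$ will do, and one exists because $n-1\ge k$.) Then, by \eqref{eq:B},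
\begin{align*}
\operatorname{tr}_W(0\oplus B)&=\sum_{i<k}B(e_i,e_i)+(1-c^2)B(\xi,\xi)\\
&=(1-c^2)\Big(\sum_{i<k}B(e_i,e_i)+B(\xi,\xi)\Big)+c^2\sum_{i<k}B(e_i,e_i)\ \ge\ (1-c^2)\Lambda'-c^2\,\frac{k-1}{kt}.
\end{align*}
Let $F=f(r)$. By Step 3, $F\ge f(d)$ with equality at $y$, and $\nabla F(y)=f'(t)\nu$. We have $\operatorname{Hess}F=f'\operatorname{Hess}r+f''\,dr\otimes dr$ and $\operatorname{tr}_W(dr\otimes dr)(y)=c^2$. Using $-f''(t)=(1-\alpha)f'(t)/t$ and $1-\alpha-\frac{k-1}k=\frac1{2k}$,
\[
-\operatorname{tr}_W\operatorname{Hess}F(y)=f'(t)\operatorname{tr}_W(0\oplus B)-f''(t)c^2\ge f'(t)\Big[\Lambda'+c^2\Big(\frac1{2kt}-\Lambda'\Big)\Big]\ge f'(t)\Lambda',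
\]
where the last inequality is the assumption $t\le\frac1{2k\Lambda'}$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:quant}}\label{sec:proofs}

If $M$ is compact, its spectrum is discrete and $\lim\varphi=\emptyset$, so there is nothing to prove. Let $M$ be noncompact, so that $\lim\varphi$ is nonempty and compact by Lemma~\ref{lem:limit}. Set $D_0=\operatorname{diam}\varphi(M)>0$, and let $\beta$ be the function \eqref{eq:beta} for this $D_0$. By Lemma~\ref{lem:limit}, whenever Proposition~\ref{prop:potential} is applied to some $E\subset\lim\varphi$, its part (c) holds at every point of $\varphi(M)$. For $h>h_\infty$ we denote by $K_h$ a compact set with $|\mathbf{H}|\le h$ on $M\setminus K_h$.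

\subsection{Limit sets of small content}

\begin{proposition}\label{prop:interior}
Let $m>2^{n+k}\mathcal{H}^k_\infty(\lim\varphi)$ and $h>h_\infty$ satisfy $hkC_0m^{1/k}\le c_0/2$. Then $\inf\sigma_{\mathrm{ess}}(M)\ge c_0/(2\beta(m))$.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:potential} to $E=\lim\varphi$. The set $K=K_h\cup\varphi^{-1}(\mathbb{R}^n\setminus U)$ is compact by Lemma~\ref{lem:limit}. On $M\setminus K$ the smooth function $w=\Phi\circ\varphi$ satisfies $0<w\le\beta(m)$ and, by \eqref{eq:chain} and parts (a) and (b),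
\[
-\Delta w\ge c_0-hkC_0m^{1/k}\ge\frac{c_0}2\ge\frac{c_0}{2\beta(m)}\,w .
\]
Lemma~\ref{lem:barta}, with $\tilde w=w$, and Lemma~\ref{lem:local} give the bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, case \rm(i$'$)]
Here $\mathcal{H}^k_\infty(\lim\varphi)=0$. Fix a finite $h>h_\infty$. Proposition~\ref{prop:interior} applies for every small $m>0$, and $\beta(m)\to0$ as $m\to0$. Hence $\sigma_{\mathrm{ess}}(M)=\emptyset$.
\end{proof}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:quant}]
Put $m=2^{n+k+1}m_0$ and define $c_1$ by $kC_02^{(n+k+1)/k}c_1=c_0/2$. If $h_\infty m_0^{1/k}<c_1$, choose $h>h_\infty$ with $hm_0^{1/k}\le c_1$. Then $hkC_0m^{1/k}\le c_0/2$, and Proposition~\ref{prop:interior} gives $\inf\sigma_{\mathrm{ess}}(M)\ge c_0/(2\beta(m))$. For $k\ge3$ this is $c_2m_0^{-2/k}$ with $c_2=c_0\big(3C_0^{1-2/k}2^{2(n+k+1)/k}\big)^{-1}$.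

For $k=2$ let $\vartheta=D_0/\sqrt{m_0}$ and $C=(\sqrt n+2)\sqrt{C_0}>1$. Since $m\ge m_0$,
\[
L\sqrt{C_0/m}=D_0\sqrt{C_0/m}+C\le C(1+\vartheta).
\]
From $(1+\vartheta)^2\le2(2+\vartheta^2)\le(2+\vartheta^2)^2$ we get $\log(1+\vartheta)\le\log(2+\vartheta^2)$, and $1\le\log(2+\vartheta^2)/\log2$. Therefore
\[
\beta(m)\le2^{n+3}\Big(1+\frac{\frac12+\log C}{\log2}\Big)\,m_0\log\big(2+D_0^2/m_0\big),
\]
which is the claimed bound with a constant depending only on $n$. The optimality of the power is proved in Section~\ref{sec:helix}.
\end{proof}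

\subsection{Combining the potential with the boundary barrier}

In case (ii$'$) the limit set splits into a part within distance $\delta$ of $\partial\Omega$, where $f(d)$ works, and a compact null set, where a potential $\Phi$ works. We add the two functions. The function $f(d)$ is controlled only near $\partial\Omega$, so we truncate it at the level $f(\delta)$; a minimum of two functions is touched from above by whatever touches the smaller one, so Lemma~\ref{lem:barta} still applies. The potential is harmless near $\partial\Omega$ because its Hessian term has the right sign everywhere and its gradient is as small as we like.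

\begin{proof}[Proof of Theorem~\ref{thm:main}, case \rm(ii$'$)]
Fix $h\in(h_\infty,\Lambda)$ and $\Lambda'=\frac12(\Lambda+h)$, so that $0<h<\Lambda'<\Lambda$. Let $\alpha=\frac1{2k}$, $f(t)=t^\alpha$, $0<\delta\le\frac1{2k\Lambda'}$ and
\[
b_\delta=f'(\delta)(\Lambda'-h)=\tfrac\alpha2\,\delta^{\alpha-1}(\Lambda-h)>0 .
\]
This is where the strict inequality $\Lambda>h_\infty$ is used. The set $\Omega_\delta=\{y\in\Omega:d(y)\ge\delta\}=\{y\in\mathbb{R}^n:\operatorname{dist}(y,\mathbb{R}^n\setminus\Omega)\ge\delta\}$ is closed, so $E=\lim\varphi\cap\Omega_\delta$ is compact, and $\mathcal{H}^k(E)=0$. If $E\ne\emptyset$, let $U$ and $\Phi$ be given by Proposition~\ref{prop:potential} with $m$ so small that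
\[
\beta(m)\le\delta^\alpha,\qquad hkC_0m^{1/k}\le\tfrac12\min(b_\delta,c_0).
\]
If $E=\emptyset$, put $U=\emptyset$ and $\Phi=0$. In both cases $0\le\Phi\circ\varphi\le\delta^\alpha$, and by \eqref{eq:chain}, on $M\setminus K_h$,
\begin{equation}\label{eq:Phi}
-\Delta(\Phi\circ\varphi)\ge-\tfrac12b_\delta\ \text{ everywhere},\qquad-\Delta(\Phi\circ\varphi)\ge\tfrac12c_0\ \text{ on }\varphi^{-1}(U).
\end{equation}
The closed set $Z=\Omega_\delta\setminus U$ satisfies $Z\cap\lim\varphi=E\setminus U=\emptyset$, so $K=K_h\cup\varphi^{-1}(Z)$ is compact by Lemma~\ref{lem:limit}. On $M\setminus K$ define the continuous function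
\[
w=\min\big(f(d\circ\varphi),f(\delta)\big)+\Phi\circ\varphi,\qquad0<w\le2\delta^\alpha;
\]
it is positive because $\varphi(M)\subset\Omega$. Let $p\in M\setminus K$ and $y=\varphi(p)\in\Omega\setminus Z$.

Suppose first that $d(y)<\delta$. Take $F$ from Proposition~\ref{prop:boundary} and let $\tilde w=F\circ\varphi+\Phi\circ\varphi$. Then $\tilde w\ge f(d\circ\varphi)+\Phi\circ\varphi\ge w$ near $p$, with equality at $p$. By \eqref{eq:chain} and the monotonicity of $f'$, we have $-\Delta(F\circ\varphi)(p)\ge f'(d(y))(\Lambda'-h)\ge b_\delta$. With \eqref{eq:Phi},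
\[
-\Delta\tilde w(p)\ge\frac{b_\delta}2\ge\frac{b_\delta}{4\delta^\alpha}\,w(p)=\frac{\alpha(\Lambda-h)}{8\delta}\,w(p).
\]

Suppose now that $d(y)\ge\delta$. Then $y\in\Omega_\delta\setminus Z\subset U$. Let $\tilde w=f(\delta)+\Phi\circ\varphi$, which is at least $w$, with equality at $p$. By \eqref{eq:Phi},
\[
-\Delta\tilde w(p)\ge\frac{c_0}2\ge\frac{c_0}{4\delta^\alpha}\,w(p).
\]

Lemmas~\ref{lem:barta} and~\ref{lem:local} give
\[
\inf\sigma_{\mathrm{ess}}(M)\ge\min\Big(\frac{\alpha(\Lambda-h)}{8\delta},\frac{c_0}{4\delta^\alpha}\Big),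
\]
and the right-hand side tends to $\infty$ as $\delta\to0$. Hence $\sigma_{\mathrm{ess}}(M)=\emptyset$.
\end{proof}

\section{Sharpness}\label{sec:examples}

\subsection{A flat infinite-sheeted cover}\label{sec:helix}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\rm(1)]
Let $a>0$, $M_a=(0,a)\times\mathbb{R}\times(0,a)^{k-2}$ and
\[
\varphi_a(r,\theta,x)=(r\cos\theta,r\sin\theta,x,0)\in\mathbb{R}^2\times\mathbb{R}^{k-2}\times\mathbb{R}^{n-k}.
\]
This is a local diffeomorphism into the $k$-plane $\mathbb{R}^k\times\{0\}$, so it is a flat immersion with vanishing second fundamental form, and it is bounded. Since $\varphi_a(r,\theta+2\pi j,x)=\varphi_a(r,\theta,x)$ for all $j\in\mathbb{Z}$, every point of the image lies in $\lim\varphi_a$. The limit set is closed and contained in the closure of the image, so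
\[
\lim\varphi_a=\{z\in\mathbb{R}^2:|z|\le a\}\times[0,a]^{k-2}\times\{0\}.
\]
On a $k$-plane $\mathcal{H}^k$ is a constant multiple of Lebesgue measure, so $\mathcal{H}^k(\lim\varphi_a)$ is a positive constant times $a^k$, and it is less than $\eta$ for small $a$. The maps $\theta\mapsto\theta+2\pi j$ are isometries of the induced metric $dr^2+r^2d\theta^2+|dx|^2$. They move a fixed $u\in C_c^\infty(M_a)\setminus\{0\}$ supported in $\{0<\theta<2\pi\}$ to functions with disjoint supports and the same quotient $\int|\nabla u|^2/\int u^2$. By Lemma~\ref{lem:minmax} the spectrum is not discrete.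

Let $\Psi(t)=o(t^k)$ as $t\to0$. Given $\varepsilon>0$, we have $\Psi(t)\le\varepsilon t^k$ for small $t$, so $\mathcal{H}^\Psi(\lim\varphi_a)$ is at most $\varepsilon$ times a fixed multiple of $\mathcal{H}^k(\lim\varphi_a)<\infty$. Thus $\mathcal{H}^\Psi(\lim\varphi_a)=0$. As $\mathbf{H}=0$, the condition $R\|\mathbf{H}\|_\infty<k$ holds for any bounded domain $\Omega$ containing the image, and yet the spectrum is not discrete.
\end{proof}

\begin{proof}[Optimality of the power in Theorem~\ref{thm:quant}]
The immersion $\varphi_a$ is $\varphi_1$ dilated by the factor $a$. So $m_0(a)=\mathcal{H}^k_\infty(\lim\varphi_a)=a^km_0(1)$, where $0<m_0(1)<\infty$ because $\lim\varphi_1$ is bounded and not $\mathcal{H}^k$-null, and $\inf\sigma_{\mathrm{ess}}(M_a)=a^{-2}\inf\sigma_{\mathrm{ess}}(M_1)$, which is finite by the proof above. Hence every value $m_0>0$ is attained by a minimal example, to which Theorem~\ref{thm:quant} applies since $h_\infty=0$, with $\inf\sigma_{\mathrm{ess}}\le C\,m_0^{-2/k}$ and $C$ independent of $m_0$. For $k\ge3$ this matches the lower bound up to the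 constant.
\end{proof}

\begin{remark}
The manifolds $M_a$ are incomplete. For a complete example let $\varphi:\mathbb{R}^k\to\mathbb{C}^k=\mathbb{R}^{2k}$, $\varphi(t)=(e^{it_1},\dots,e^{it_k})$, be the isometric covering of the product of circles $\mathbb{T}^k$. It is bounded, $|\mathbf{H}|=\sqrt k$ is constant, $\lim\varphi=\mathbb{T}^k$ has finite positive $\mathcal{H}^k$-measure, and the spectrum is that of Euclidean space, $[0,\infty)$. So also for complete $M$ with bounded $\mathbf{H}$ the hypothesis in (i$'$) cannot be relaxed to $\mathcal{H}^k(\lim\varphi)<\infty$.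
\end{remark}

\subsection{A minimal submanifold spiraling to a flat face}

For part (2) we lift the sheets of the previous example off the plane, so that they stay on one side of a hyperplane and accumulate only on it. A holomorphic curve does this while remaining minimal.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\rm(2)]
Let $M_2=\{\zeta=s+i\theta:-1<s<0,\ \theta>0\}$, $M=M_2\times(0,1)^{k-2}$ and
\[
\varphi(\zeta,x)=(e^\zeta,e^{i\zeta},x)\in\mathbb{C}^2\times\mathbb{R}^{k-2}=\mathbb{R}^{k+2}.
\]
Since $|e^\zeta|=e^s$ and $|e^{i\zeta}|=e^{-\theta}$, the induced metric is the product metric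
\[
g=\omega\,(ds^2+d\theta^2)+|dx|^2,\qquad\omega=e^{2s}+e^{-2\theta}\in(e^{-2},2).
\]
In particular $\varphi$ is an immersion. Formula \eqref{eq:chain} for linear $F$ says that $\mathbf{H}=\Delta\varphi$. On functions of $\zeta$ alone, $\Delta=\omega^{-1}(\partial_s^2+\partial_\theta^2)$ annihilates real and imaginary parts of holomorphic functions, and $\Delta x_i=0$. So $\mathbf{H}=0$.

We have $|\varphi|^2<1+1+(k-2)$ and $\operatorname{Re}e^{i\zeta}=e^{-\theta}\cos s>0$, because $|s|<1<\pi/2$. Thus $\varphi(M)$ lies in the open half-ball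
\[
\Omega=\{(z,w,x):\ |z|^2+|w|^2+|x|^2<k+3,\ \operatorname{Re}w>0\},
\]
which is bounded and convex. At each boundary point a supporting hyperplane $S$ is disjoint from $\Omega$ and has $\mathrm{II}_S=0$, so the barrier inequalities hold jointly with $\Lambda_k=\Lambda_{k-1}=0=\|\mathbf{H}\|_\infty$.

Let $y\in\lim\varphi\cap\Omega$, say $y=\lim\varphi(\zeta_j,x_j)$ with $(\zeta_j,x_j)$ leaving every compact subset of $M$. The sequence $(\theta_j)$ is bounded, for otherwise $|e^{i\zeta_j}|=e^{-\theta_j}\to0$ along a subsequence, the $w$-component of $y$ would be $0$, and $y\notin\Omega$. So a subsequence of $(\zeta_j,x_j)$ converges in $\mathbb{C}\times\mathbb{R}^{k-2}$ to a point of $\overline M\setminus M$. This set is contained in finitely many hyperplanes of $\mathbb{C}\times\mathbb{R}^{k-2}=\mathbb{R}^k$, so it is $\mathcal{H}^k$-null. The formula for $\varphi$ defines a smooth, hence locally Lipschitz, map on all of $\mathbb{R}^k$, which sends $\mathcal{H}^k$-null sets to $\mathcal{H}^k$-null sets, and $y$ lies in the image of $\overline M\setminus M$. Hence $\mathcal{H}^k(\lim\varphi\cap\Omega)=0$.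

Finally, fix $u\ne0$ in $C_c^\infty\big((-1,0)\times(0,1)\times(0,1)^{k-2}\big)$ and let $u_j(s,\theta,x)=u(s,\theta-j,x)$ for $j\in\mathbb{N}$. The supports are disjoint. With respect to the Euclidean metric $g_0$ of $\mathbb{R}^k$, the volume density of $g$ is $\omega\in(e^{-2},2)$, and $g\ge e^{-2}g_0$ gives $|\nabla u_j|_g^2\le e^2|\nabla u_j|_{g_0}^2$. So the quotient $\int|\nabla u_j|^2/\int u_j^2$ for $g$ is at most $2e^4$ times the Euclidean quotient of $u$, which does not depend on $j$. By Lemma~\ref{lem:minmax} the spectrum is not discrete.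
\end{proof}

\subsection{The remaining hypotheses}

\begin{remark}
None of the other hypotheses of Theorem~\ref{thm:main} can be dropped.
\begin{itemize}
\item[(a)] \emph{Boundedness of $\varphi$.} The inclusion of a $k$-plane in $\mathbb{R}^n$ has $\mathbf{H}=0$, empty limit set and spectrum $[0,\infty)$.
\item[(b)] \emph{Finiteness of $h_\infty$.} Let $M$ be the disjoint union of the spheres of radius $1/j$, $j\ge1$, centered at the origin of $\mathbb{R}^{k+1}$. Then $\lim\varphi=\{0\}$, $|\mathbf{H}|=kj$ on the $j$-th sphere, and the indicator functions of the spheres give $0\in\sigma_{\mathrm{ess}}(M)$ by Lemma~\ref{lem:minmax}.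
\item[(c)] \emph{The condition $\mathcal{H}^k(\lim\varphi\cap\Omega)=0$ in {\rm(ii$'$)}.} Place $M_a$ of Section~\ref{sec:helix} in a large round ball $\Omega$ of radius $\rho$. Then $\mathcal{P}_k^-(\mathrm{II}_{\partial\Omega})=k/\rho>0=h_\infty$, and the spectrum is not discrete.
\end{itemize}
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJM}
Greg\'orio Pacelli F. Bessa, Luqu\'esio Petrola de M. Jorge, Luciano Mari,
\emph{On the principal eigenvalue of the truncated Laplacian, and submanifolds with bounded mean curvature},
arXiv:2109.14740 (2021).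

\end{thebibliography}
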